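\title{Nekrashevych groups of contracting self-similar groups are of type $\mathrm{F}_\infty$}

\begin{abstract}
Let $G$ be a contracting self-similar group of automorphisms of the rooted $d$-ary tree. We prove that the Nekrashevych group $V_d(G)$ is of type $\mathrm{F}_\infty$, and that for every $k$ it acts cocompactly with finite stabilizers on a $k$-connected simplicial complex. Finite generation of $G$ is not needed. More generally, if $G$ contracts to a self-similar subgroup $H$ of type $\mathrm{F}_n$, then the groups $V_{d,r}(G)$ are of type $\mathrm{F}_n$. The group acts on a poset of partitions of the Cantor set in which every piece carries not one parametrization but a bounded set of parametrizations.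
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Self-similar and contracting groups}
Let $d\ge 2$ and let $X$ be an alphabet with $d$ letters. The set $X^*$ of finite words over $X$, including the empty word, is the vertex set of the rooted $d$-ary tree $\mathcal{T}_d$: two words are adjacent when one is obtained from the other by appending a letter. The boundary of $\mathcal{T}_d$ is the Cantor space $X^\omega$ of infinite words. An automorphism $g$ of $\mathcal{T}_d$ preserves lengths and prefixes of words, and it acts on $X^\omega$ by a homeomorphism that determines $g$; we identify $g$ with this homeomorphism. For each word $v$ there is a unique $g|_v\in\mathrm{Aut}(\mathcal{T}_d)$, the \emph{section} of $g$ at $v$, with $g(vw)=g(v)\,g|_v(w)$ for all words $w$. It records what $g$ does below the vertex $v$. Evaluating both sides on words gives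
\begin{equation}\label{eq:sections}
(gh)|_v=g|_{h(v)}\,h|_v,\qquad (g^{-1})|_{g(v)}=(g|_v)^{-1},\qquad g|_{uv}=(g|_u)|_v .
\end{equation}

A subgroup $G\le\mathrm{Aut}(\mathcal{T}_d)$ is \emph{self-similar} if $g|_x\in G$ for all $g\in G$ and $x\in X$; then $g|_v\in G$ for all words $v$. A self-similar group $G$ is \emph{contracting} if there is a finite set $\mathcal{N}\subseteq G$ such that for every $g\in G$ there is $n$ with $g|_v\in\mathcal{N}$ for all words $v$ of length at least $n$. Thus, far enough from the root, only finitely many local behaviors occur in the whole group.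

In examples with $d=2$ we take $X=\{0,1\}$ and define automorphisms recursively; such a definition determines the action on words of each length by induction on the length.

\begin{example}[The odometer]\label{ex:odometer}
Let $a(0w)=1w$ and $a(1w)=0\,a(w)$, so that $a|_0=\mathrm{id}$ and $a|_1=a$. By \eqref{eq:sections}, $a^2$ fixes both letters and $a^2|_0=a^2|_1=a$. Hence for every $m\in\mathbb{Z}$
\[
a^{2m}|_0=a^{2m}|_1=a^m,\qquad a^{2m+1}|_0=a^m,\qquad a^{2m+1}|_1=a^{m+1},
\]
and $G=\langle a\rangle$ is self-similar. Odd powers of $a$ exchange the two letters and $a^{2m}=\mathrm{id}$ forces $a^m=\mathrm{id}$, so $G\cong\mathbb{Z}$. The sections of $a^n$ at the letters are $a^{\lfloor n/2\rfloor}$ and $a^{\lceil n/2\rceil}$. So the absolute value of the exponent drops as long as it is at least $2$, and the set $\{a^{-1},\mathrm{id},a\}$ is closed under sections. Hence $G$ is contracting with $\mathcal{N}=\{a^{-1},\mathrm{id},a\}$.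
\end{example}

\begin{example}[Finitary automorphisms]\label{ex:finitary}
The automorphisms $g$ with $g|_v=\mathrm{id}$ for all sufficiently long $v$ form a self-similar group that is contracting with $\mathcal{N}=\{\mathrm{id}\}$. It is an infinite increasing union of finite groups, so it is not finitely generated.
\end{example}

\subsection*{The question}
A \emph{complete prefix code} is a finite set of words such that every infinite word has exactly one of them as a prefix; these are the leaf sets of the finite rooted $d$-ary subtrees of $\mathcal{T}_d$. For a self-similar group $G$, the \emph{Nekrashevych group} $V_d(G)$ consists of the homeomorphisms $f$ of $X^\omega$ for which there are complete prefix codes $\{v_1,\dots,v_n\}$ and $\{u_1,\dots,u_n\}$ and elements $g_1,\dots,g_n\in G$ with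
\[
f(v_iw)=u_i\,g_i(w)\qquad(1\le i\le n,\ w\in X^\omega).
\]
These are the almost-automorphisms of $\mathcal{T}_d$ that locally look like elements of $G$. For trivial $G$ one obtains the Higman--Thompson group $V_d$ of prefix replacements.

A group is \emph{of type $\mathrm{F}_n$} if it has a classifying space, that is, a $K(\pi,1)$ complex, with finite $n$-skeleton, and \emph{of type $\mathrm{F}_\infty$} if it is of type $\mathrm{F}_n$ for all $n$. Every group is of type $\mathrm{F}_0$; type $\mathrm{F}_1$ is finite generation and type $\mathrm{F}_2$ is finite presentability.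

Describe $f\in V_d(G)$ by the table with rows $(v_i,g_i,u_i)$. The row $(v,g,u)$ can be replaced by the $d$ rows $(vx,\,g|_x,\,u\,g(x))$, $x\in X$, without changing $f$. If $G$ is contracting, finitely many such replacements bring all middle entries into $\mathcal{N}$. So every element of $V_d(G)$ is a pair of finite trees decorated by elements of a fixed finite set, however complicated $G$ is as an abstract group; in Example~\ref{ex:finitary} one simply has $V_d(G)=V_d$. One therefore expects the finiteness properties of $V_d(G)$ to be independent of those of $G$. Nekrashevych proved that $V_d(G)$ is finitely presented if $G$ is finitely generated, self-similar and contracting. The following question comes from the paper \cite{SZ} of Skipper and Zaremsky.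

\begin{quote}
Is $V_d(G)$ of type $\mathrm{F}_\infty$ for every finitely generated, contracting self-similar group $G$?
\end{quote}

\subsection*{Results}
The answer is yes, and finite generation is not needed.

\begin{theorem}\label{thm:A}
Let $d\ge2$ and let $G\le\mathrm{Aut}(\mathcal{T}_d)$ be self-similar and contracting. Then $V_d(G)$ is of type $\mathrm{F}_\infty$. Moreover, for every $k\ge0$ it acts cocompactly with finite stabilizers on a $k$-connected simplicial complex.
\end{theorem}

The same argument proves a relative statement. For $r\ge1$ let $V_{d,r}(G)$ be the analogous group of homeomorphisms of $\{1,\dots,r\}\times X^\omega$; the definition is spelled out in Section~\ref{sec:charts}, and $V_{d,1}(G)=V_d(G)$. Let $H\le G$ be a self-similar subgroup. We say that \emph{$G$ contracts to $H$} if there is a set $N_0\subseteq G$ such that $HN_0H=N_0$, the set $N_0$ is a union of finitely many left cosets $gH$, and for every $g\in G$ there is $n$ with $g|_v\in N_0$ for all $|v|\ge n$.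

\begin{theorem}\label{thm:B}
If $G$ contracts to $H$ and $H$ is of type $\mathrm{F}_n$, then $V_{d,r}(G)$ is of type $\mathrm{F}_n$ for all $r\ge1$.
\end{theorem}

A group contracts to the trivial subgroup exactly when it is contracting, so the first assertion of Theorem~\ref{thm:A} is the case $H=\{\mathrm{id}\}$, $r=1$. At the other extreme, every self-similar $G$ contracts to itself, with $N_0=G$; so $V_{d,r}(G)$ is of type $\mathrm{F}_n$ whenever $G$ is. A reader interested only in Theorem~\ref{thm:A} may take $H=\{\mathrm{id}\}$ and $r=1$ throughout: then cosets of $H$ are single elements and all invariance conditions under $H$ are vacuous.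

Some hypothesis on $G$ is needed: Skipper, Witzel and Zaremsky \cite{SWZ} give, for each $n$, R\"over--Nekrashevych groups that are of type $\mathrm{F}_{n-1}$ but not of type $\mathrm{F}_n$. We do not use this fact. On the other hand, contraction is not necessary for type $\mathrm{F}_\infty$.

\begin{example}[The converse of Theorem~\ref{thm:A} fails]\label{ex:converse}
Let $b(0w)=1\,b(w)$ and $b(1w)=0\,b^2(w)$. Then $b^2$ fixes both letters and has both first-level sections equal to $b^3$. So the first-level sections of $b^{2m}$ are $b^{3m}$, those of $b^{2m+1}$ are $b^{3m+1}$ and $b^{3m+2}$, and $G=\langle b\rangle$ is self-similar. For $n=2^kq$ with $q$ odd, the sections of $b^n$ at words of length $k$ are $b^{3^kq}$, an odd power, which exchanges the two letters. Hence $G\cong\mathbb{Z}$. For $m\ge1$ we have $3m>2m$ and $3m+1>2m+1$, so the sections of $b^2$ at words of length $j$ have exponent at least $j+2$, and $G$ is not contracting. But $\mathbb{Z}$ has the circle as classifying space, so $V_2(G)$ is of type $\mathrm{F}_\infty$ by Theorem~\ref{thm:B} with $H=G$.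
\end{example}

\subsection*{Plan of the proof}
We construct a poset $P$ with an action of $V_{d,r}(G)$, filtered by invariant subposets $P_{\le m}$, such that the realization of $P$ is contractible, the action on each $P_{\le m}$ is cocompact with stabilizers commensurable with powers of $H$, and passing from $P_{\le m-1}$ to $P_{\le m}$ attaches cones along highly connected complexes. Section~\ref{sec:charts} shows on the odometer why the two obvious candidates for $P$ fail and how to repair them. Sections~\ref{sec:multicharts} and~\ref{sec:poset} construct $P$, Section~\ref{sec:links} analyzes the attaching complexes, and Section~\ref{sec:conclusion} assembles the proof.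

\section{Topological tools}\label{sec:tools}

Simplicial complexes carry the CW topology, so a compact subset lies in a finite subcomplex. For $k\ge-1$, a space is \emph{$k$-connected} if it is nonempty and every map from a sphere $S^i$, $0\le i\le k$, extends to the disk $D^{i+1}$. A pair $(Z,Z')$ is \emph{$k$-connected} if every map $(D^i,S^{i-1})\to(Z,Z')$, $0\le i\le k$, is homotopic relative to $S^{i-1}$ to a map into $Z'$; here $S^{-1}=\emptyset$. If $(Z,Z')$ and $(Z',Z'')$ are $k$-connected, so is $(Z,Z'')$. If $Z'$ and $(Z,Z')$ are $k$-connected, so is $Z$. A complex that is $k$-connected for all $k$ is contractible by Whitehead's theorem.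

\begin{lemma}\label{lem:glue}
Let $k\ge-1$.
\begin{enumerate}
\item[(a)] Let a complex $Z$ be the union of a subcomplex $Z'$ and contractible subcomplexes $C_\alpha$ such that $C_\alpha\cap C_\beta\subseteq Z'$ for $\alpha\ne\beta$ and each $C_\alpha\cap Z'$ is $k$-connected. Then $(Z,Z')$ is $(k+1)$-connected.
\item[(b)] If $Z_1$ is a $k$-connected simplicial complex and $Z_2$ is a finite-dimensional simplicial complex, possibly empty, then the join $Z_1*Z_2$ is $k$-connected.
\item[(c)] If $C_1,\dots,C_s$ are subcomplexes of a complex, $s\ge1$, and $\bigcap_{i\in I}C_i$ is contractible for every nonempty $I\subseteq\{1,\dots,s\}$, then $C_1\cup\dots\cup C_s$ is contractible.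
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each pair $(C_\alpha,C_\alpha\cap Z')$ is $(k+1)$-connected: for a map from $(D^i,S^{i-1})$ with $i\le k+1$, the boundary sphere bounds a second disk inside $C_\alpha\cap Z'$, and the two disks are homotopic relative to the boundary in the contractible space $C_\alpha$. A $(k+1)$-connected CW pair $(C,C_0)$ is homotopy equivalent relative to $C_0$ to a complex obtained from $C_0$ by attaching cells of dimension at least $k+2$. Doing this for all $\alpha$ at once gives the same description of $(Z,Z')$, and cellular approximation finishes the proof.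

(b) Induct on $p=\dim Z_2$; for $Z_2=\emptyset$ the join is $Z_1$. Let $Z_2'$ be the $(p-1)$-skeleton of $Z_2$. Then $Z_1*Z_2$ is the union of $Z_1*Z_2'$ and the cones $Z_1*\tau$ over the $p$-simplices $\tau$ of $Z_2$. They meet $Z_1*Z_2'$ in $Z_1*\partial\tau$. Both $Z_1*Z_2'$ and $Z_1*\partial\tau$ are $k$-connected by induction, and (a) applies.

(c) Induct on $s$. The complexes $Z'=C_1\cup\dots\cup C_{s-1}$ and $Z'\cap C_s=\bigcup_{i<s}(C_i\cap C_s)$ are contractible by induction. Apply (a) for every $k$.
\end{proof}

Finiteness properties will be deduced from the following criterion of Brown \cite[Propositions 1.1 and 3.1]{Brown}; see also \cite[\S7.3]{Geoghegan}.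

\begin{theorem}[Brown's criterion]\label{thm:brown}
Let $n\ge1$ and let a group $\Gamma$ act simplicially on an $(n-1)$-connected complex. Suppose that every cell is fixed pointwise by its stabilizer, that there are finitely many orbits of cells of dimension at most $n$, and that the stabilizer of each $p$-cell is of type $\mathrm{F}_{n-p}$ for $p\le n$. Then $\Gamma$ is of type $\mathrm{F}_n$.
\end{theorem}

Type $\mathrm{F}_n$ passes to subgroups of finite index (take finite covers) and to finite direct products (take products of classifying spaces). It also passes from a normal subgroup $K$ of finite index in $\Lambda$ to $\Lambda$: the join of $n+1$ copies of the finite set $\Lambda/K$ is a finite complex, it is $(n-1)$-connected by repeated use of Lemma~\ref{lem:glue}(a), and $\Lambda$ acts on it with all simplex stabilizers equal to $K$.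

The \emph{realization} $|Q|$ of a poset $Q$ is the simplicial complex whose simplices are the finite nonempty chains of $Q$. An order-preserving (\emph{monotone}) map $f$ induces a simplicial map $|f|$. We use two facts of Quillen.
\begin{enumerate}
\item[(Q1)] \cite[1.3]{Quillen} If $f,g\colon Q\to Q'$ are monotone and $f(q)\le g(q)$ for all $q$, then $|f|$ and $|g|$ are homotopic.
\item[(Q2)] \cite[Proposition 1.6]{Quillen} If $f\colon Q\to Q'$ is monotone and $|f^{-1}(Q'_{\le q'})|$ is contractible for every $q'\in Q'$, where $Q'_{\le q'}=\{q''\in Q':q''\le q'\}$, then $|f|$ is a homotopy equivalence.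
\end{enumerate}
By (Q1), $|Q|$ is contractible if the identity of $Q$ is joined to a constant map by a zigzag of pointwise comparable monotone maps $Q\to Q$. A poset is \emph{directed} if any two elements have a common upper bound. If $Q$ is nonempty and directed, every finite subcomplex of $|Q|$ lies in the cone $|Q_{\le q}|$ for some $q$, so $|Q|$ is contractible.

\section{Charts, and the idea on the odometer}\label{sec:charts}

Fix a self-similar group $G$, an integer $r\ge1$ and $E=\{1,\dots,r\}\times X^\omega$; for $r=1$ we identify $E$ with $X^\omega$. For a word $u$ let $\kappa_u\colon X^\omega\to X^\omega$ be the map $w\mapsto uw$. Then $\kappa_u\kappa_v=\kappa_{uv}$, and the definition of sections becomes the identity on which everything below rests: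
\begin{equation}\label{eq:basic}
g\,\kappa_u=\kappa_{g(u)}\,g|_u\qquad(g\in G,\ u\in X^*).
\end{equation}

A \emph{cone} in $X^\omega$ is a set $C=uX^\omega$, with parametrization $\kappa_C=\kappa_u$. Since $d\ge2$, the set $C$ determines $u$, and $u'X^\omega\subseteq uX^\omega$ exactly when $u$ is a prefix of $u'$. A cone in $E$ is a set $C=\{i\}\times uX^\omega$, with parametrization $\kappa_C(w)=(i,uw)$. By compactness, a clopen set is a union of cones given by words of length $n$, for all large $n$.

A \emph{$G$-map} is a homeomorphism $f\colon U\to U'$, where each of $U,U'$ is a clopen subset of $X^\omega$ or of $E$, such that $U$ has a finite partition into cones $C_i$ with $f\kappa_{C_i}=\kappa_{C'_i}\,g_i$ for some cones $C'_i$ and some $g_i\in G$. The $C'_i=f(C_i)$ then partition $U'$. The empty map is allowed. By \eqref{eq:basic}, $f\kappa_{C_i}\kappa_v=\kappa_{C'_i}\kappa_{g_i(v)}\,g_i|_v$, so the defining equation holds, with a section of $g_i$, on every cone contained in some $C_i$, and all $C_i$ and $C_i'$ can be subdivided to any depth. Consequently $G$-maps are closed under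
\begin{itemize}
\item restriction to a clopen set $U_0$ (subdivide until each $C_i$ lies in $U_0$ or misses it);
\item inversion, as $f^{-1}\kappa_{C'_i}=\kappa_{C_i}\,g_i^{-1}$;
\item composition (subdivide until each $C'_i$ lies in a cone of the partition for the second map);
\item gluing finitely many $G$-maps with disjoint domains and disjoint images.
\end{itemize}
Let $\Gamma=V_{d,r}(G)$ be the group of $G$-maps $E\to E$. Finite partitions of $X^\omega$ into cones are the same as complete prefix codes, so $V_{d,1}(G)=V_d(G)$.

A \emph{chart} is a $G$-map $\varphi$ from $X^\omega$ onto a clopen set $\operatorname{im}\varphi\subseteq E$. If $\varphi$ is a chart, so are $\varphi\kappa_u$ for $u\in X^*$, $\varphi g$ for $g\in G$, and $f\varphi$ for $f\in\Gamma$.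

\begin{lemma}\label{lem:transitive}
Let $\varphi_1,\dots,\varphi_m$ and $\varphi'_1,\dots,\varphi'_m$ be charts such that the images of the $\varphi_i$ partition $E$ and the images of the $\varphi'_i$ partition $E$. Then there is exactly one $f\in\Gamma$ with $f\varphi_i=\varphi'_i$ for all $i$.
\end{lemma}

\begin{proof}
On $\operatorname{im}\varphi_i$ the map $f$ must be $\varphi'_i\varphi_i^{-1}$, and these $G$-maps glue to an element of $\Gamma$.
\end{proof}

\subsection*{First attempt: one chart on each piece}
Consider finite sets $c$ of charts whose images partition $E$, and put $c\le c'$ if every chart of $c'$ has the form $\varphi\kappa_u$ with $\varphi\in c$. By Lemma~\ref{lem:transitive}, $\Gamma$ is transitive on such sets with $m$ elements, and the stabilizers embed in the symmetric group on $m$ points. This is as good as one could wish, but the poset need not be directed. Take the odometer, $r=1$, and the one-element sets $\{\mathrm{id}\}$ and $\{a\}$. An upper bound of $\{\mathrm{id}\}$ consists of charts $\kappa_u$. An upper bound of $\{a\}$ contains a chart $a\kappa_{1^n}$, because the infinite word $111\cdots$ has a prefix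 in every complete prefix code, and $a\kappa_{1^n}=\kappa_{0^n}\,a$ is not of the form $\kappa_u$. No amount of subdivision removes the discrepancy $a$.

\subsection*{Second attempt: charts up to $G$}
One can ignore the discrepancy by using cosets $\varphi G$ in place of charts. Subdivision is still well defined by \eqref{eq:basic}, and the poset becomes directed (this is the case $H=G$ of Proposition~\ref{prop:directed}). But now the stabilizer of $\{\varphi_1G,\dots,\varphi_mG\}$ contains a copy of $G^m$ with finite index, and Brown's criterion asks for finiteness properties of $G$ itself. Contraction does not supply them, as Example~\ref{ex:finitary} shows.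

\subsection*{The remedy: a bounded set of charts on each piece}
Contraction says that the discrepancies that survive subdivision lie in a finite set. So let each piece carry a \emph{set} of charts whose pairwise differences $\varphi^{-1}\psi$ lie in that finite set, and let moving up in the poset mean subdividing \emph{and} adding charts. For the odometer with $\mathcal{N}=\{a^{-1},\mathrm{id},a\}$, the admissible sets are $\{\varphi\}$ and $\{\varphi,\varphi a\}$; three charts would require $a^2\in\mathcal{N}$. The set $\{\mathrm{id},a\}$ is now an upper bound for $\{\mathrm{id}\}$ and $\{a\}$. Subdivision respects admissibility because $\mathcal{N}$ is closed under sections: over the piece $\varphi(0X^\omega)$ the pair $\{\varphi,\varphi a\}$ induces $\varphi\kappa_0$ and $\varphi a\kappa_1=\varphi\kappa_0\,a$, again a pair, and over $\varphi(1X^\omega)$ it induces $\varphi\kappa_1$ and $\varphi a\kappa_0=\varphi\kappa_1$, a single chart. For $\mathrm{id}$ and $a^3$ the difference is not in $\mathcal{N}$, and one first subdivides. From Example~\ref{ex:odometer},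
\[
a^3\kappa_0=\kappa_1\,a,\qquad a^3\kappa_{1}=\kappa_0\,a^2,\qquad a^3\kappa_{10}=\kappa_{00}\,a,\qquad a^3\kappa_{11}=\kappa_{01}\,a .
\]
So the three admissible pairs $\{\kappa_{00},\kappa_{00}a\}$, $\{\kappa_{01},\kappa_{01}a\}$, $\{\kappa_1,\kappa_1a\}$ form an upper bound for both $\{\mathrm{id}\}$ and $\{a^3\}$. Since admissible sets have bounded size, stabilizers stay finite and the number of orbits of each size stays finite. The price is that comparable elements can now have the same number of pieces, and that the links of vertices are more complicated than in the first attempt. Sections~\ref{sec:links} and~\ref{sec:conclusion} deal with this.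

\section{Multicharts}\label{sec:multicharts}

From now on $H\le G$ is a self-similar subgroup to which $G$ contracts. The set $N_0$ in the definition need be neither symmetric nor closed under sections, so we first shrink it.

\begin{lemma}\label{lem:N}
There is a subset $N\subseteq G$ such that
\begin{enumerate}
\item[(N1)] $HNH=N=N^{-1}\supseteq H$, and $N$ is a finite union of left cosets of $H$;
\item[(N2)] if $g\in N$, then $g|_v\in N$ for all words $v$;
\item[(N3)] for every $g\in G$ there is $n$ with $g|_v\in N$ for all $|v|\ge n$.
\end{enumerate}
\end{lemma}

\begin{proof}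
Let $N_1=\{g\in G:g|_v\in N_0\text{ for all }v\in X^*\}$ and $N=N_1\cap N_1^{-1}$. The set $N_1$ is closed under sections by the last formula in \eqref{eq:sections}. If $g\in N$, then $g|_v\in N_1$ and $(g|_v)^{-1}=(g^{-1})|_{g(v)}\in N_1$, which is (N2). For $h,h'\in H$ and $g\in N_1$ we have $(hgh')|_v=h|_{gh'(v)}\,g|_{h'(v)}\,h'|_v\in HN_0H=N_0$, since $H$ is self-similar. So $HN_1H=N_1$, and hence $HNH=N$. Taking $v$ empty shows $N\subseteq N_0$; together with $NH=N$ this makes $N$ a finite union of left cosets. If all sections of $g$ and of $g^{-1}$ at words of length at least $n$ lie in $N_0$, then $g|_v$ and $(g|_v)^{-1}=(g^{-1})|_{g(v)}$ lie in $N_1$ for $|v|\ge n$, which is (N3). Finally, (N3) for the identity gives $\mathrm{id}\in N$, so $H\subseteq HNH=N$.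
\end{proof}

\begin{remark}\label{rem:fg}
If $G$ is contracting and $H$ is trivial, then $N$ is finite, and $\langle N\rangle$ is a finitely generated self-similar group by (N2) and \eqref{eq:sections}. It is contracting, and $V_d(G)=V_d(\langle N\rangle)$ by (N3) and subdivision of tables. This explains why finite generation of $G$ plays no role.
\end{remark}

Fix such an $N$, and write $|N/H|$ for the number of left cosets of $H$ in $N$.

\begin{definition}
A \emph{multichart} is a nonempty set $A$ of charts with a common image $\operatorname{im}A$ such that $AH=A$ and $\varphi^{-1}\psi\in N$ for all $\varphi,\psi\in A$. An \emph{$A$-cone} is a set $\varphi(uX^\omega)$ with $\varphi\in A$ and $u\in X^*$; its \emph{children} are the $d$ sets $\varphi(uxX^\omega)$, $x\in X$.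
\end{definition}

For $\varphi\in A$ we have $A\subseteq\varphi N$, so the set $A/H$ of cosets $\psi H$ in $A$ has at most $|N/H|$ elements. Every coset $\varphi H$ of a chart is a multichart, because $H\subseteq N$. If $G$ is trivial, a multichart is a single chart; if $H=N=G$, it is a coset $\varphi G$. So both attempts of Section~\ref{sec:charts} are special cases.

Charts in $A$ differ by automorphisms of the tree, so they induce the same tree structure on $\operatorname{im}A$. Precisely, let $\varphi,\psi\in A$ and $g=\psi^{-1}\varphi\in N$. By \eqref{eq:basic},
\begin{equation}\label{eq:change}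
\varphi\kappa_u=\psi\,\kappa_{g(u)}\,g|_u .
\end{equation}
Hence $\varphi(uX^\omega)=\psi(g(u)X^\omega)$ and $\varphi(uxX^\omega)=\psi(g(u)\,g|_u(x)X^\omega)$. So the $A$-cones and their children can be computed from any single chart in $A$, and for each $A$-cone $D$ and each $\psi\in A$ there is exactly one word $u_{\psi,D}$ with $D=\psi(u_{\psi,D}X^\omega)$. The children of $D$ are proper subsets that partition $D$, and an $A$-cone is a child of at most one $A$-cone. The \emph{restriction} of $A$ to an $A$-cone $D$ is
\[
A|_D=\bigcup_{\psi\in A}\psi\,\kappa_{u_{\psi,D}}H .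
\]

\begin{lemma}\label{lem:restrict}
Let $A$ be a multichart and $D$ an $A$-cone.
\begin{enumerate}
\item[(a)] $A|_D$ is a multichart with image $D$, and $A|_{\operatorname{im}A}=A$.
\item[(b)] If $\Phi\subseteq A$ meets every coset in $A/H$, then $A|_D=\bigcup_{\psi\in\Phi}\psi\kappa_{u_{\psi,D}}H$.
\item[(c)] If $A'\subseteq A$ is a multichart, then $A'$ and $A$ have the same cones and children, and $A'|_D\subseteq A|_D$.
\item[(d)] The $A|_D$-cones are the $A$-cones contained in $D$, with the same children, and $(A|_D)|_{D'}=A|_{D'}$ for each such cone $D'$.
\end{enumerate}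
\end{lemma}

\begin{proof}
(a) Let $\varphi,\psi\in A$, $g=\psi^{-1}\varphi$ and $u=u_{\varphi,D}$. By \eqref{eq:change}, $u_{\psi,D}=g(u)$ and $(\psi\kappa_{g(u)})^{-1}(\varphi\kappa_u)=g|_u$, which lies in $N$ by (N2). Multiplying the two charts on the right by elements of $H$ keeps the difference in $HNH=N$. For $D=\operatorname{im}A$ all words $u_{\psi,D}$ are empty.

(b) If $\varphi=\psi h$ with $\psi\in\Phi$ and $h\in H$, then $g=h$ in the computation above, and $g|_u\in H$ since $H$ is self-similar. So $\varphi\kappa_{u_{\varphi,D}}H=\psi\kappa_{u_{\psi,D}}H$.

(c) Compute cones and children from a chart in $A'$; the inclusion holds term by term.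

(d) Fix $\psi\in A$ and $u=u_{\psi,D}$. The $A|_D$-cones can be computed from the chart $\psi\kappa_u$, so they are the sets $\psi(uvX^\omega)$, which are the $A$-cones contained in $D=\psi(uX^\omega)$; the children are the sets $\psi(uvxX^\omega)$ in both structures. The charts $\psi\kappa_{u_{\psi,D}}$, $\psi\in A$, meet every coset in $A|_D$. If $D'\subseteq D$, then $u_{\psi,D'}=u_{\psi,D}\,v_\psi$ for some word $v_\psi$, and (b) gives $(A|_D)|_{D'}=\bigcup_{\psi\in A}\psi\kappa_{u_{\psi,D}}\kappa_{v_\psi}H=A|_{D'}$.
\end{proof}

For multicharts $A,B$ write $A\le B$ if $\operatorname{im}B$ is an $A$-cone and $A|_{\operatorname{im}B}\subseteq B$: one obtains $B$ from $A$ by restricting and then adding charts.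

\begin{lemma}\label{lem:order}
\begin{enumerate}
\item[(a)] If $A\le B$, then the $B$-cones are the $A$-cones contained in $\operatorname{im}B$, with the same children, and $A|_D\subseteq B|_D$ for each $B$-cone $D$.
\item[(b)] If $\operatorname{im}A=\operatorname{im}B$, then $A\le B$ if and only if $A\subseteq B$.
\item[(c)] The relation $\le$ is reflexive, transitive and invariant under $A\mapsto fA$, $f\in\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:restrict}(c), $B$ has the same cones and children as $A|_{\operatorname{im}B}$, and these are described by Lemma~\ref{lem:restrict}(d). The same two statements give $A|_D=(A|_{\operatorname{im}B})|_D\subseteq B|_D$. Part (b), and with it reflexivity, follows from $A|_{\operatorname{im}A}=A$. If $A\le B\le C$, then $\operatorname{im}C$ is a $B$-cone, hence an $A$-cone, and $A|_{\operatorname{im}C}\subseteq B|_{\operatorname{im}C}\subseteq C$ by (a). For $f\in\Gamma$, the set $fA$ is a multichart because $(f\varphi)^{-1}(f\psi)=\varphi^{-1}\psi$, its cones are the sets $f(D)$, and $(fA)|_{f(D)}=f(A|_D)$.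
\end{proof}

\section{The poset of configurations}\label{sec:poset}

A \emph{configuration} is a finite set $c$ of multicharts whose images partition $E$; its \emph{size} $|c|$ is the number of its elements. Put $c\le c'$ if for every $B\in c'$ there is $A\in c$ with $A\le B$; this $A$ is unique, since $\operatorname{im}B\subseteq\operatorname{im}A$. Let $P$ be the set of configurations and $P_{\le m}=\{c\in P:|c|\le m\}$. The group $\Gamma$ acts on $P$ and preserves sizes.

\subsection*{Finiteness}
Here the finiteness of $N/H$ is used, and here, in part (d), is the only place where the finiteness type of $H$ enters.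

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(a)] The relation $\le$ is a $\Gamma$-invariant partial order on $P$. If $c\le c'$, then $|c|\le|c'|$. If moreover $|c|=|c'|$, then $c$ and $c'$ define the same partition of $E$, and $A\subseteq B$ whenever $A\in c$ and $B\in c'$ have the same image.
\item[(b)] For each $c$ and $m$ there are finitely many $c'\ge c$ with $|c'|\le m$.
\item[(c)] For each $m$ there are finitely many $\Gamma$-orbits of configurations of size $m$.
\item[(d)] If $H$ is of type $\mathrm{F}_n$, so is each stabilizer $\Gamma_c$. If $H$ is trivial, $\Gamma_c$ is finite.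
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Reflexivity, transitivity and invariance follow from Lemma~\ref{lem:order}(c). If $c\le c'$, the partition of $c'$ refines that of $c$, so $|c|\le|c'|$, with equality only if the partitions agree; then Lemma~\ref{lem:order}(b) gives the inclusions. If $c\le c'\le c$, corresponding multicharts contain each other, so $c=c'$.

(b) Let $c'\ge c$ with $|c'|\le m$, let $A\in c$ and $\varphi\in A$. The images of the elements of $c'$ inside $\operatorname{im}A$ are $A$-cones that partition $\operatorname{im}A$, so they correspond via $\varphi$ to a complete prefix code with at most $m$ words. Such a code has only words of length less than $m$. Indeed, if $v=x_1\cdots x_\ell$ is a code word, choose letters $y_i\ne x_i$; a code word comparable with $x_1\cdots x_{i-1}y_i$ cannot be a proper prefix of $v$, so it begins with $x_1\cdots x_{i-1}y_i$, and this yields $\ell$ further code words. So there are finitely many possible partitions. Given an $A$-cone $D$ and $\psi\in A|_D$, a multichart $B\supseteq A|_D$ is a union of cosets of $H$ in $\psi N$, so there are at most $2^{|N/H|}$ choices for $B$.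

(c) For $c=\{A_1,\dots,A_m\}$ choose $\varphi_i\in A_i$ and put $M_i=\varphi_i^{-1}A_i\subseteq N$, a union of left cosets of $H$. If $c'=\{A'_1,\dots,A'_m\}$ with charts $\varphi'_i$ gives the same tuple $(M_1,\dots,M_m)$, the element $f$ of Lemma~\ref{lem:transitive} satisfies $fA_i=f\varphi_iM_i=\varphi'_iM_i=A'_i$. So there are at most $2^{m|N/H|}$ orbits.

(d) The group $\Gamma_c$ permutes the finite set $\bigsqcup_iA_i/H$; let $K$ be the kernel of this action, a normal subgroup of finite index. Write $A_i=\bigcup_{t\in R_i}\varphi_itH$ with $R_i\subseteq N$ finite and $\mathrm{id}\in R_i$, and let $H_i=\bigcap_{t\in R_i}tHt^{-1}\le H$. An element $f\in K$ preserves each $\operatorname{im}A_i$, and $f\varphi_itH=\varphi_itH$ means that $h_i=\varphi_i^{-1}f\varphi_i$ lies in $tHt^{-1}$. So $f\mapsto(h_1,\dots,h_m)$ is a homomorphism $K\to\prod_iH_i$. It is injective by the uniqueness in Lemma~\ref{lem:transitive}. It is surjective: given $h_i\in H_i$, the element $f$ with $f\varphi_i=\varphi_ih_i$ fixes all cosets $\varphi_itH$, so $f\in K$. By (N1), $H$ acts on the finite set $N/H$ by left multiplication, and $H_i$ is the pointwise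 stabilizer of the cosets $tH$, $t\in R_i$. So $H_i$ has finite index in $H$. The permanence properties of Section~\ref{sec:tools} give the first claim. If $H$ is trivial, so is $K$.
\end{proof}

\begin{lemma}\label{lem:cocompact}
For each $m$, the group $\Gamma$ acts on $|P_{\le m}|$ with finitely many orbits of simplices. The stabilizer of a simplex fixes it pointwise and has finite index in $\Gamma_{c_0}$, where $c_0$ is the least element of the chain.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:P}(c) there are finitely many orbits of least elements $c_0$, and by Lemma~\ref{lem:P}(b) there are finitely many chains in $P_{\le m}$ with given least element $c_0$. An element of $\Gamma$ that stabilizes a finite chain preserves its order, so it fixes every element of the chain and in particular lies in $\Gamma_{c_0}$. The group $\Gamma_{c_0}$ permutes the finitely many chains with least element $c_0$, so the stabilizer of one of them has finite index.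
\end{proof}

\subsection*{Contractibility}
The next proposition is the only place where the contraction property (N3) is used. The proof repeats in general what we did for $\mathrm{id}$ and $a^3$: subdivide until all charts in sight differ by elements of $G$, subdivide further until the differences lie in $N$, and collect the resulting charts over each piece into one multichart.

\begin{proposition}\label{prop:directed}
The poset $P$ is nonempty and directed; hence $|P|$ is contractible.
\end{proposition}

\begin{proof}
The cosets $\iota_iH$ of the charts $\iota_i(w)=(i,w)$, $1\le i\le r$, form a configuration. Let $c_1,c_2\in P$. For each $A\in c_1\cup c_2$ choose a finite set $\Phi_A\subseteq A$ that meets every coset in $A/H$, and let $\Phi$ be the union of the $\Phi_A$.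

\emph{First subdivision.} For $\varphi,\psi\in\Phi$, the map $\psi^{-1}\varphi$ on the clopen set $\varphi^{-1}(\operatorname{im}\psi)$ is a $G$-map, possibly empty. Fix a partition of its domain into cones $v_iX^\omega$ with $\varphi\kappa_{v_i}=\psi\kappa_{u_i}g_i$, $g_i\in G$. Let $\ell$ be an upper bound for the lengths of all words $v_i$ that occur for all pairs $\varphi,\psi$. Fix $\varphi_A\in\Phi_A$ for each $A\in c_1$, and let $\Theta$ be the finite set of charts $\theta=\varphi_A\kappa_v$ with $A\in c_1$ and $|v|=\ell$. Their images partition $E$. For $\theta=\varphi_A\kappa_v\in\Theta$ let $\Phi_\theta$ be the set of $\psi\in\Phi$ whose image meets $\operatorname{im}\theta$; it contains $\varphi_A$. Let $\psi\in\Phi_\theta$. Then $vX^\omega$ meets one of the cones $v_iX^\omega$ for the pair $\varphi_A,\psi$, and $|v_i|\le|v|$, so $v=v_iw$ for some word $w$. By \eqref{eq:basic},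
\[
\theta=\varphi_A\kappa_{v_i}\kappa_w=\psi\kappa_{u_i}g_i\kappa_w=\psi\,\kappa_{u'_\psi}\,g_\psi,\qquad\text{where } u'_\psi=u_i\,g_i(w),\quad g_\psi=g_i|_w\in G .
\]
In particular $\operatorname{im}\theta\subseteq\operatorname{im}\psi$. The word $u'_\psi$ and the element $g_\psi$ depend on $\theta$ as well.

\emph{Second subdivision.} The elements $g_\psi g_{\psi'}^{-1}$, for $\theta\in\Theta$ and $\psi,\psi'\in\Phi_\theta$, are finite in number. By (N3) there is $k$ such that all their sections at words of length $k$ lie in $N$. The sets $D=\theta(tX^\omega)$ with $\theta\in\Theta$ and $|t|=k$ partition $E$. Fix one of them. For $\psi\in\Phi_\theta$ put $u_\psi=u'_\psi\,g_\psi(t)$. Then $\theta\kappa_t=\psi\kappa_{u_\psi}\,g_\psi|_t$, so $\psi\kappa_{u_\psi}$ has image $D$, and for $\psi,\psi'\in\Phi_\theta$ formulas \eqref{eq:sections} give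
\[
(\psi\kappa_{u_\psi})^{-1}(\psi'\kappa_{u_{\psi'}})=g_\psi|_t\,(g_{\psi'}|_t)^{-1}=(g_\psi g_{\psi'}^{-1})|_{g_{\psi'}(t)}\in N .
\]
Since $HNH=N$, the set $B_D=\bigcup_{\psi\in\Phi_\theta}\psi\kappa_{u_\psi}H$ is a multichart with image $D$.

\emph{The upper bound.} Let $c$ be the configuration formed by all $B_D$. Fix $j\in\{1,2\}$ and $D=\theta(tX^\omega)$, and choose $A\in c_j$ whose image meets $D$. Then $\Phi_A\subseteq\Phi_\theta$, so $D=\psi(u_\psi X^\omega)$ for all $\psi\in\Phi_A$. Thus $D$ is an $A$-cone, and $A|_D=\bigcup_{\psi\in\Phi_A}\psi\kappa_{u_\psi}H\subseteq B_D$ by Lemma~\ref{lem:restrict}(b). Hence $A\le B_D$, and $c_j\le c$.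
\end{proof}

\begin{remark}
Property (N3) cannot be dispensed with. Let $r=1$ and $g\in G$, and suppose that the one-element configurations $\{H\}$ and $\{gH\}$ have an upper bound $c$. Each $B\in c$ has image $g(u)X^\omega$ for some word $u$ and contains both $\kappa_{g(u)}$ and $g\kappa_u=\kappa_{g(u)}\,g|_u$, so $g|_u\in N$. These words $u$ form a complete prefix code, so by (N2) all sections of $g$ at sufficiently long words lie in $N$.
\end{remark}

\section{Descending links}\label{sec:links}

Fix a configuration $c=\{A_1,\dots,A_m\}$ of size $m$ and let
\[
L(c)=\{c'\in P:c'<c,\ |c'|<m\}.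
\]
We show that $|L(c)|$ is highly connected when $m$ is large. An element of $L(c)$ arises from $c$ by merging pieces, possibly many times over. We first retract $L(c)$ onto the subposet $\mathcal{E}(c)$ of configurations in which each piece of $c$ is merged at most once, then compare $\mathcal{E}(c)$ with a flag complex $Y$, and then estimate the connectivity of $Y$.

\subsection*{Elementary merges}
A \emph{label} is a $d$-element subset $J\subseteq\{1,\dots,m\}$; put $D_J=\bigcup_{j\in J}\operatorname{im}A_j$. The charts on $D_J$ that subdivide into charts of $c$ form the set $W_J$ of all charts $\varphi$ for which there is a bijection $\sigma\colon X\to J$ with $\varphi\kappa_x\in A_{\sigma(x)}$ for all $x\in X$. Every $\varphi\in W_J$ has image $D_J$.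

\begin{lemma}\label{lem:W}
The set $W_J$ is nonempty and $W_JH=W_J$. A multichart $B$ is contained in $W_J$ if and only if the children of the $B$-cone $\operatorname{im}B$ are the sets $\operatorname{im}A_j$, $j\in J$, and $B\le A_j$ for all $j\in J$.
\end{lemma}

\begin{proof}
Choose $\varphi_j\in A_j$ and a bijection $\sigma\colon X\to J$. Gluing gives a chart $\varphi$ with $\varphi(xw)=\varphi_{\sigma(x)}(w)$, and $\varphi\in W_J$. If $\varphi\in W_J$ with bijection $\sigma$ and $h\in H$, then $\varphi h\kappa_x=\varphi\kappa_{h(x)}\,h|_x\in A_{\sigma(h(x))}H=A_{\sigma(h(x))}$, so $\varphi h\in W_J$.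

If $B\subseteq W_J$, the children of $\operatorname{im}B$, computed from any $\varphi\in B$, are the sets $\operatorname{im}(\varphi\kappa_x)=\operatorname{im}A_{\sigma(x)}$. So in both directions we may assume that the children of $\operatorname{im}B$ are the $\operatorname{im}A_j$, $j\in J$. Each $\varphi\in B$ then determines a bijection $\sigma_\varphi\colon X\to J$ by $\varphi(xX^\omega)=\operatorname{im}A_{\sigma_\varphi(x)}$, and $\varphi\in W_J$ can hold only with this bijection. Now $B|_{\operatorname{im}A_j}$ is the union of the cosets $\varphi\kappa_xH$ with $\varphi\in B$ and $\sigma_\varphi(x)=j$. Both conditions in the lemma therefore say that $\varphi\kappa_x\in A_{\sigma_\varphi(x)}$ for all $\varphi\in B$ and $x\in X$.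
\end{proof}

Let $\mathcal{J}$ be a nonempty set of pairwise disjoint labels and $\mathcal{B}=(B_J)_{J\in\mathcal{J}}$ a family of multicharts with $B_J\subseteq W_J$. Then
\[
e(\mathcal{J},\mathcal{B})=\{B_J:J\in\mathcal{J}\}\cup\{A_j:j\notin\textstyle\bigcup\mathcal{J}\}
\]
is a configuration of size $m-(d-1)|\mathcal{J}|<m$, and $e(\mathcal{J},\mathcal{B})\le c$ by Lemma~\ref{lem:W}. Let $\mathcal{E}(c)\subseteq L(c)$ be the subposet of all these configurations.

\begin{lemma}\label{lem:Eorder}
We have $e(\mathcal{J}_1,\mathcal{B}_1)\le e(\mathcal{J}_2,\mathcal{B}_2)$ if and only if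
\begin{equation}\label{eq:star}
\mathcal{J}_2\subseteq\mathcal{J}_1\quad\text{and}\quad B_{1,J}\subseteq B_{2,J}\ \text{ for all }J\in\mathcal{J}_2 .
\end{equation}
In particular, $e(\mathcal{J},\mathcal{B})$ determines the pair $(\mathcal{J},\mathcal{B})$.
\end{lemma}

\begin{proof}
Write $e_i=e(\mathcal{J}_i,\mathcal{B}_i)$. Suppose $e_1\le e_2$ and let $J\in\mathcal{J}_2$. The element of $e_1$ below $B_{2,J}$ has image containing $D_J$. It is not one of the $A_j$, because $d\ge2$. So it is some $B_{1,J'}$ with $D_{J'}\supseteq D_J$, which forces $J'=J$, and Lemma~\ref{lem:order}(b) gives $B_{1,J}\subseteq B_{2,J}$. Conversely, assume \eqref{eq:star}. Then $B_{1,J}\le B_{2,J}$ for $J\in\mathcal{J}_2$. If $j\notin\bigcup\mathcal{J}_2$, then either $A_j\in e_1$, or $j\in J$ for some $J\in\mathcal{J}_1$ and $B_{1,J}\le A_j$ by Lemma~\ref{lem:W}. So $e_1\le e_2$.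
\end{proof}

\subsection*{Retraction onto elementary merges}
Let $c'\in L(c)$. Each $\operatorname{im}A_j$ is an $A'$-cone for the unique $A'\in c'$ with $A'\le A_j$, so $c'$ determines a finite forest with roots the elements of $c'$ and leaves the pieces of $c$. The idea is to restrict $c'$ down to the vertices of this forest all of whose children are leaves. Call a label $J$ a \emph{caret of $c'$} if for some $A'\in c'$ there is an $A'$-cone whose children are the sets $\operatorname{im}A_j$, $j\in J$. This cone is then $D_J$, and $A'=A'_J$ is the element of $c'$ whose image contains $D_J$; it satisfies $A'_J\le A_j$ for all $j\in J$. Let $\mathcal{J}(c')$ be the set of carets of $c'$ and put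
\[
\rho(c')=e\bigl(\mathcal{J}(c'),(A'_J|_{D_J})_{J\in\mathcal{J}(c')}\bigr).
\]
For example, let $d=2$, $m=5$ and $c'=\{A',A''\}$, where $A_1,A_2,A_3$ have images $\varphi'(00X^\omega)$, $\varphi'(01X^\omega)$, $\varphi'(1X^\omega)$ with $\varphi'\in A'$, and the images of $A_4,A_5$ are the children of $\operatorname{im}A''$. The carets are $\{1,2\}$ and $\{4,5\}$, and $\rho(c')=\{A'|_{\varphi'(0X^\omega)},A_3,A''\}$.

\begin{lemma}\label{lem:rho}
The map $\rho\colon L(c)\to\mathcal{E}(c)$ is well defined and monotone, it fixes $\mathcal{E}(c)$ pointwise, and $c'\le\rho(c')$ for all $c'$. Hence $|L(c)|\simeq|\mathcal{E}(c)|$.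
\end{lemma}

\begin{proof}
\emph{Distinct carets are disjoint.} If $j\in J\cap J'$, then $A'_J=A'_{J'}$ is the element of $c'$ below $A_j$, and $\operatorname{im}A_j$ is a child of only one cone of this multichart. So $D_J=D_{J'}$ and $J=J'$.

\emph{There is a caret.} Since $|c'|<m$, some $\operatorname{im}A'$, $A'\in c'$, contains at least two of the sets $\operatorname{im}A_j$. Via $\varphi\in A'$, the sets $\operatorname{im}A_j$ inside $\operatorname{im}A'$ correspond to a complete prefix code with at least two words. Let $ux$, $x\in X$, be a longest code word. For $y\in X$, some code word is comparable with $uy$. It is not a prefix of $u$, since it would then be a proper prefix of $ux$, and its length is at most $|uy|$. So it equals $uy$, and the cone $\varphi(uX^\omega)$ gives a caret.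

\emph{$A'_J|_{D_J}\subseteq W_J$.} By Lemma~\ref{lem:restrict}(d), the children of $D_J$ for this multichart are the $\operatorname{im}A_j$, $j\in J$, and $(A'_J|_{D_J})|_{\operatorname{im}A_j}=A'_J|_{\operatorname{im}A_j}\subseteq A_j$. Apply Lemma~\ref{lem:W}. So $\rho$ is well defined.

\emph{$c'\le\rho(c')$.} We have $A'_J\le A'_J|_{D_J}$ by definition of $\le$, and each $A_j$ lies above an element of $c'$ since $c'\le c$.

\emph{Monotonicity.} Let $c'\le c''$ in $L(c)$ and $J\in\mathcal{J}(c'')$, and let $A'\in c'$ with $A'\le A''_J$. By Lemma~\ref{lem:order}(a), $D_J$ is an $A'$-cone with the same children, so $J\in\mathcal{J}(c')$ and $A'=A'_J$, and $A'_J|_{D_J}\subseteq A''_J|_{D_J}$. This is \eqref{eq:star}.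

\emph{$\rho(e)=e$ for $e=e(\mathcal{J},\mathcal{B})$.} Each $J\in\mathcal{J}$ is a caret of $e$ by Lemma~\ref{lem:W}, and $B_J|_{D_J}=B_J$. Conversely, if $J'$ is a caret of $e$, then $D_{J'}$ lies in the image of an element of $e$, which must be some $B_J$ with $J=J'$ as in the proof of Lemma~\ref{lem:Eorder}.

Finally, let $\iota\colon\mathcal{E}(c)\to L(c)$ be the inclusion. Then $\rho\iota$ is the identity and $\iota\rho\ge\mathrm{id}$ pointwise, so $|\iota|$ is a homotopy equivalence by (Q1).
\end{proof}

\subsection*{A flag complex}
The \emph{flag complex} of a graph is the simplicial complex whose simplices are the finite nonempty sets of pairwise adjacent vertices. Let $Y=Y(c)$ be the flag complex of the following graph. The vertices are the pairs $(J,\varphi H)$ with $J$ a label and $\varphi\in W_J$. Two distinct vertices $(J,\varphi H)$ and $(J',\varphi'H)$ are adjacent if $J\cap J'=\emptyset$, or if $J=J'$ and $\varphi^{-1}\varphi'\in N$. By (N1) this is symmetric and independent of the coset representatives.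

A simplex $s$ of $Y$ is the same as a pair $(\mathcal{J},\mathcal{B})$ as above: the labels of its vertices form a set $\mathcal{J}_s$ of pairwise disjoint labels, and the union $B_{s,J}$ of the cosets with label $J$ is a multichart in $W_J$; conversely a pair $(\mathcal{J},\mathcal{B})$ gives the finite set of pairwise adjacent vertices $(J,\varphi H)$, $\varphi\in B_J$. So we identify the elements of $\mathcal{E}(c)$ with the simplices of $Y$. Let $F(Y)$ be the same set ordered by inclusion of simplices; $|F(Y)|$ is the barycentric subdivision of $Y$. We have $s\subseteq s'$ if and only if $\mathcal{J}_s\subseteq\mathcal{J}_{s'}$ and $B_{s,J}\subseteq B_{s',J}$ for $J\in\mathcal{J}_s$.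

\begin{example}
Take the odometer with $H$ trivial, $N=\{a^{-1},\mathrm{id},a\}$, $m=2$, $A_1=\{\alpha,\alpha a\}$ and $A_2=\{\beta\}$. Write $[\xi,\eta]$ for the chart $0w\mapsto\xi(w)$, $1w\mapsto\eta(w)$. There is one label $J$, and $W_J=\{[\alpha,\beta],[\alpha a,\beta],[\beta,\alpha],[\beta,\alpha a]\}$. An edge joins $\varphi$ to $\varphi a$ when both lie in $W_J$, and $[\xi,\eta]a=[\eta,\xi a]$. The four products are $[\beta,\alpha a]$, $[\beta,\alpha a^2]$, $[\alpha,\beta a]$, $[\alpha a,\beta a]$, and only the first lies in $W_J$. So $Y$ consists of one edge and two isolated vertices.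
\end{example}

The two orders agree in the multicharts and are opposite in the labels. If $m<2d$, as in the example, every simplex has a single label and $\mathcal{E}(c)=F(Y)$ as posets. If $N=H$, every multichart is a single coset and $\mathcal{E}(c)$ is the opposite poset of $F(Y)$. In both cases $|\mathcal{E}(c)|$ is the subdivision of $Y$. In general we compare the two posets through a third one that maps to both.

\begin{lemma}\label{lem:EY}
$|\mathcal{E}(c)|\simeq Y$.
\end{lemma}

\begin{proof}
For a simplex $s$ and a nonempty $\mathcal{K}\subseteq\mathcal{J}_s$ let $s|_{\mathcal{K}}$ be the face spanned by the vertices with label in $\mathcal{K}$. Let $T$ be the poset of such pairs $(s,\mathcal{K})$, with $(s,\mathcal{K})\le(s',\mathcal{K}')$ if $s\subseteq s'$ and $\mathcal{K}\supseteq\mathcal{K}'$. Define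
\[
\pi_1\colon T\to F(Y),\quad(s,\mathcal{K})\mapsto s,\qquad\qquad\pi_2\colon T\to\mathcal{E}(c),\quad(s,\mathcal{K})\mapsto s|_{\mathcal{K}} .
\]
The map $\pi_1$ is monotone. So is $\pi_2$: if $(s,\mathcal{K})\le(s',\mathcal{K}')$, then $\mathcal{K}'\subseteq\mathcal{K}$ and $B_{s,J}\subseteq B_{s',J}$ for $J\in\mathcal{K}'$, which is \eqref{eq:star}. By (Q2) it suffices to contract the preimages of principal lower sets.

For a simplex $t$, the preimage $\pi_1^{-1}(F(Y)_{\le t})$ consists of the pairs $(s,\mathcal{K})$ with $s\subseteq t$. The zigzag
\[
(s,\mathcal{K})\le(t,\mathcal{K})\ge(t,\mathcal{J}_t)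
\]
of monotone self-maps joins the identity to a constant map.

For $e\in\mathcal{E}(c)$ put $\mathcal{K}_0=\mathcal{J}_e$. By \eqref{eq:star}, $\pi_2^{-1}(\mathcal{E}(c)_{\le e})$ consists of the pairs $(s,\mathcal{K})$ with $\mathcal{K}\supseteq\mathcal{K}_0$ and $B_{s,J}\subseteq B_{e,J}$ for $J\in\mathcal{K}_0$; the second condition says $s|_{\mathcal{K}_0}\subseteq e$. Consider the zigzag
\[
(s,\mathcal{K})\le(s,\mathcal{K}_0)\ge(s|_{\mathcal{K}_0},\mathcal{K}_0)\le(e,\mathcal{K}_0).
\]
Each term satisfies the two conditions and depends monotonically on $(s,\mathcal{K})$, because $s\subseteq s'$ implies $s|_{\mathcal{K}_0}\subseteq s'|_{\mathcal{K}_0}$. So the identity is again joined to a constant map, and $|F(Y)|\simeq|T|\simeq|\mathcal{E}(c)|$.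
\end{proof}

\subsection*{Connectivity of the flag complex}
The edges of $Y$ between vertices with equal labels depend on $N$ and on $c$ in a way we do not control. The following lemma needs no such control: it only asks for one large simplex that is almost joined to every vertex. Compare \cite{BM}.

\begin{lemma}\label{lem:flag}
Let $Y$ be a flag complex, $q\ge1$, and $S$ a set of $s\ge1$ pairwise adjacent vertices such that every vertex of $Y$ is equal or adjacent to all but at most $q$ elements of $S$. Then $Y$ is $(\lceil s/q\rceil-2)$-connected.
\end{lemma}

\begin{proof}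
For nonempty $S'\subseteq S$ let $C(S')$ be the full subcomplex on the vertices that are equal or adjacent to every element of $S'$. It contains $S'$. Since $Y$ is flag, adding a vertex $v\in S'$ to a simplex of $C(S')$ gives a simplex of $C(S')$, so $C(S')$ is a cone with apex $v$. As $C(S')=\bigcap_{v\in S'}C(\{v\})$, the subcomplex $U=\bigcup_{v\in S}C(\{v\})$ is contractible by Lemma~\ref{lem:glue}(c). Let $\tau$ be a simplex of $Y$ with $p\le\lceil s/q\rceil-1$ vertices, so that $pq<s$. Each vertex of $\tau$ rules out at most $q$ elements of $S$, so some $v\in S$ is equal or adjacent to all vertices of $\tau$, and $\tau$ lies in $C(\{v\})$. Hence $U$ contains the $(\lceil s/q\rceil-2)$-skeleton of $Y$. A map $S^i\to Y$ with $i\le\lceil s/q\rceil-2$ is homotopic into this skeleton by cellular approximation, and it is null-homotopic in $U$.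
\end{proof}

\begin{proposition}\label{prop:link}
If $|c|=m\ge d$, then $|L(c)|$ is $\nu(m)$-connected, where $\nu(m)=\bigl\lceil\lfloor m/d\rfloor/d\bigr\rceil-2$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:rho} and~\ref{lem:EY}, $|L(c)|\simeq Y(c)$. Choose $s=\lfloor m/d\rfloor$ pairwise disjoint labels $J_1,\dots,J_s$ and, by Lemma~\ref{lem:W}, charts $\varphi_i\in W_{J_i}$. The vertices $(J_i,\varphi_iH)$ are pairwise adjacent. A vertex $(J,\varphi H)$ is adjacent to $(J_i,\varphi_iH)$ whenever $J\cap J_i=\emptyset$, and the $d$-element set $J$ meets at most $d$ of the disjoint sets $J_i$. Apply Lemma~\ref{lem:flag} with $q=d$.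
\end{proof}

\section{Connectivity of the filtration and proof of the theorems}\label{sec:conclusion}

Configurations of the same size can be comparable, so they cannot all be added to $P_{\le m-1}$ at once. We break ties with the number of cosets $\|c\|=\sum_{A\in c}|A/H|$, which satisfies $1\le\|c\|\le|c|\cdot|N/H|$. By Lemma~\ref{lem:P}(a), if $c<c'$ and $|c|=|c'|$, then $\|c\|<\|c'\|$. We add configurations of a given size in order of \emph{decreasing} $\|c\|$. Then the elements below $c$ that are present when $c$ is added are exactly those of $L(c)$, and the elements above $c$ contribute only a join factor, which cannot lower the connectivity.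

\begin{proposition}\label{prop:connected}
For $k\ge0$ and $m\ge d^2(k+1)+d-1$, the complex $|P_{\le m}|$ is $k$-connected.
\end{proposition}

\begin{proof}
Let $m'>m$. We claim that the pair $(|P_{\le m'}|,|P_{\le m'-1}|)$ is $(k+1)$-connected. We have $m'\ge d\,(d(k+1)+1)$, so $\lfloor m'/d\rfloor\ge d(k+1)+1$ and $\nu(m')\ge(k+2)-2=k$. For $j\ge0$ let
\[
R_j=P_{\le m'-1}\cup\{c\in P:|c|=m',\ \|c\|>j\}.
\]
Then $R_0=P_{\le m'}$ and $R_j=P_{\le m'-1}$ for $j=m'|N/H|$, so it suffices to show that each pair $(|R_{j-1}|,|R_j|)$ is $(k+1)$-connected. The elements of $R_{j-1}\setminus R_j$ are the $c$ with $|c|=m'$ and $\|c\|=j$; they are pairwise incomparable. For such $c$ let $C_c$ be the realization of the subposet of elements of $R_{j-1}$ comparable with $c$, a cone with apex $c$. A chain in $R_{j-1}$ contains at most one element outside $R_j$, so $|R_{j-1}|=|R_j|\cup\bigcup_cC_c$, and $C_c\cap C_{c'}\subseteq|R_j|$ for $c\ne c'$.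

Let $c''\in R_j$ be comparable with $c$. If $|c''|<m'$, then $c''<c$ by Lemma~\ref{lem:P}(a), so $c''\in L(c)$. If $|c''|=m'$, then $\|c''\|>\|c\|$, so $c''$ lies in $U(c)=\{c'>c:|c'|=m'\}$. Conversely $L(c)\cup U(c)\subseteq R_j$. Every element of $L(c)$ lies below every element of $U(c)$, so $C_c\cap|R_j|=|L(c)|*|U(c)|$. The set $U(c)$ is finite by Lemma~\ref{lem:P}(b), and $|L(c)|$ is $k$-connected by Proposition~\ref{prop:link}. So the join is $k$-connected by Lemma~\ref{lem:glue}(b), and Lemma~\ref{lem:glue}(a) proves the claim.

It follows that $(|P_{\le m'}|,|P_{\le m}|)$ is $(k+1)$-connected for all $m'\ge m$. Since $P\ne\emptyset$, some $P_{\le m'}$ is nonempty, and then so is $P_{\le m}$ by the case $i=0$ of the definition. A map $S^i\to|P_{\le m}|$ with $0\le i\le k$ extends to a map $D^{i+1}\to|P|$ by Proposition~\ref{prop:directed}. Its image is compact and so lies in some $|P_{\le m'}|$, and it can be homotoped relative to $S^i$ into $|P_{\le m}|$.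
\end{proof}

The bound on $m$ depends only on $d$ and $k$, not on $G$, $H$, $N$ or $r$. For $d=2$, the complex $|P_{\le5}|$ is connected and $|P_{\le9}|$ is simply connected.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Every group is of type $\mathrm{F}_0$, so let $n\ge1$. Take $k=n-1$ and $m\ge d^2(k+1)+d-1$. The group $\Gamma=V_{d,r}(G)$ acts on the complex $|P_{\le m}|$, which is $(n-1)$-connected by Proposition~\ref{prop:connected}. By Lemma~\ref{lem:cocompact} there are finitely many orbits of simplices, and each simplex stabilizer fixes its simplex pointwise and has finite index in some $\Gamma_{c_0}$. By Lemma~\ref{lem:P}(d) these stabilizers are of type $\mathrm{F}_n$, hence of type $\mathrm{F}_{n-p}$ for $0\le p\le n$. Theorem~\ref{thm:brown} shows that $\Gamma$ is of type $\mathrm{F}_n$.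
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $H=\{\mathrm{id}\}$, $N_0=\mathcal{N}$ and $r=1$. The trivial group is of type $\mathrm{F}_n$ for every $n$, so $V_d(G)$ is of type $\mathrm{F}_\infty$ by Theorem~\ref{thm:B}. For $k\ge0$ and $m\ge d^2(k+1)+d-1$, the simplicial complex $|P_{\le m}|$ is $k$-connected by Proposition~\ref{prop:connected}, the action of $V_d(G)$ on it is cocompact by Lemma~\ref{lem:cocompact}, and the simplex stabilizers are finite by Lemmas~\ref{lem:cocompact} and~\ref{lem:P}(d).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}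
Belk and Matucci, \emph{R\"over's simple group is of type $\mathrm{F}_\infty$}, Publ. Mat. 60 (2016).

\bibitem{Brown}
K. Brown, \emph{Finiteness properties of groups}, J. Pure Appl. Algebra 44 (1987).

\bibitem{Geoghegan}
Geoghegan, \emph{Topological Methods in Group Theory}.

\bibitem{Quillen}
Quillen, \emph{Homotopy properties of the poset of nontrivial $p$-subgroups}, Adv. Math. 28 (1978).

\bibitem{SWZ}
Skipper, Witzel and Zaremsky, \emph{Simple groups separated by finiteness properties}, Invent. Math. 215 (2019).

\bibitem{SZ}
Rachel Skipper and Matthew C. B. Zaremsky, \emph{Almost-automorphisms of trees, cloning systems and finiteness properties}, arXiv:1709.06524 (2017).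

\end{thebibliography}
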